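\title{A retract of a Valdivia compact space that is not Valdivia compact}

\begin{abstract}
We construct in ZFC a zero-dimensional Valdivia compact space of weight $\aleph_2$ with a retract that is not Valdivia compact. The space is the hyperspace of a compact family of subsets of $\omega_2$, and the retract consists of the closed sets that contain the largest member of the family. The weight $\aleph_2$ is the least possible: we include a full proof of the known fact that every retract of weight at most $\aleph_1$ of a Valdivia compact space is Valdivia compact.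
\end{abstract}

\section{Introduction}

For a cardinal $\kappa$ and $x\in[0,1]^\kappa$ let $\operatorname{suppt}(x)=\{\alpha<\kappa: x(\alpha)\neq0\}$. The \emph{$\Sigma$-product}
\[
\Sigma(\kappa)=\{x\in[0,1]^\kappa : |\operatorname{suppt}(x)|\le\aleph_0\}
\]
is the set of points with countable support. A compact Hausdorff space $X$ is \emph{Valdivia compact} if for some $\kappa$ it can be embedded in $[0,1]^\kappa$ so that $X\cap\Sigma(\kappa)$ is dense in $X$. Equivalently, $X$ carries a point-separating family of continuous functions into $[0,1]$ such that, for a dense set of points $x$, all but countably many of the functions vanish at $x$. A subspace $Y\subseteq X$ is a \emph{retract} of $X$ if there is a continuous map $r\colon X\to Y$ with $r(y)=y$ for all $y\in Y$.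

Every compact metrizable space is Valdivia compact, since it embeds in $[0,1]^\omega=\Sigma(\omega)$. The cubes $[0,1]^\kappa$ and $\{0,1\}^\kappa$ are Valdivia compact, since the points with finite support are dense in them. So is the ordinal space $\omega_1+1$: send $\beta\le\omega_1$ to the characteristic function of $\{\alpha:\alpha<\beta\}$ in $\{0,1\}^{\omega_1}$; only the point $\omega_1$ has uncountable support.

Which subspaces inherit the property? A clopen subspace $U$ does, because a dense set meets an open set $U$ in a dense subset of $U$. An arbitrary closed subspace does not. Isolated points belong to every dense set, so if a Valdivia compact space has a countable dense set of isolated points, then it lies in $[0,1]^A\times\{0\}^{\kappa\setminus A}$, where $A$ is the countable union of their supports, and it is metrizable. Hence $\beta\omega$, which has $2^{2^{\aleph_0}}$ points, is a closed subspace of a cube and is not Valdivia compact. Retracts lie between these two cases, and the following question is posed as open in \cite{Kubis}.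

\begin{quote}
Is every retract of a Valdivia compact space Valdivia compact?
\end{quote}

The given embedding is of no direct use: the single point $(1,1,\dots)$ is a retract of $[0,1]^{\omega_1}$ and misses the $\Sigma$-product. Still, there is a reason to guess that the answer is yes. A Valdivia compact space $X\subseteq[0,1]^\kappa$ has many countable sets $A\subseteq\kappa$ for which the map $\rho_A$ that sets all coordinates outside $A$ equal to $0$ sends $X$ into $X$ (Lemma~\ref{lem:retr}). These are retractions onto metrizable subspaces, and a retract $Y=r(X)$ inherits retractions $r\rho_A$ onto metrizable subspaces (Lemma~\ref{lem:inherit}). What $Y$ does not inherit is commutativity: $\rho_A\rho_B$ is the restriction to $A\cap B$, while the maps $r\rho_A$ obey no such rule. Along a chain of length $\omega_1$ the defect can be repaired. At $\aleph_2$ it cannot.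

\begin{theorem}\label{thm:main}
There are a zero-dimensional Valdivia compact space $X$ of weight at most $\aleph_2$ and a retract $Y$ of $X$ that is not Valdivia compact.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $\lambda$ be an infinite cardinal. Every retract of weight $\lambda$ of a Valdivia compact space (of any weight) is Valdivia compact if and only if $\lambda\le\aleph_1$.
\end{theorem}

Both theorems are proved in ZFC. The positive half of Theorem~\ref{thm:sharp}, for $\lambda\le\aleph_1$, is known \cite{KM}; we give a full proof in Section~\ref{sec:small}. It shows that the spaces $X$ and $Y$ of Theorem~\ref{thm:main} have weight exactly $\aleph_2$. Section~\ref{sec:models} recalls elementary submodels, which produce the sets $A$ above. Section~\ref{sec:hyper} introduces a class of Valdivia compact hyperspaces with a natural retract and works out the case of $\omega_1+1$ by hand. Section~\ref{sec:counter} proves Theorem~\ref{thm:main}, and Section~\ref{sec:large} completes the proof of Theorem~\ref{thm:sharp}.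

\section{Elementary submodels and retractions}\label{sec:models}

We need sets of coordinates that are closed under every construction that a given space allows. Elementary submodels supply such sets without our having to list the constructions.

For a regular cardinal $\theta>\aleph_1$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. It is transitive and contains each of its subsets of size less than $\theta$. We always take $\theta$ so large that the objects under discussion belong to $H(\theta)$. A subset $M\subseteq H(\theta)$ is an \emph{elementary submodel}, written $M\prec H(\theta)$, if every formula of set theory with parameters in $M$ holds in $(M,\in)$ exactly when it holds in $(H(\theta),\in)$. We use the following standard facts.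

\begin{enumerate}
\item[(E1)] (Tarski--Vaught test.) $M\prec H(\theta)$ if and only if, whenever $\varphi(x,\bar a)$ has parameters $\bar a$ in $M$ and is satisfied in $H(\theta)$ by some $x$, it is satisfied in $H(\theta)$ by some $x\in M$. In particular, $M$ contains every object that is definable in $H(\theta)$ from parameters in $M$.
\item[(E2)] If $M\prec H(\theta)$, then $\omega\cup\mathbb Q\subseteq M$, every finite subset of $M$ is an element of $M$, and every countable element of $M$ is a subset of $M$. (If $a\in M$ is countable and nonempty, then (E1) gives a surjection $f\colon\omega\to a$ in $M$, and each $f(n)$ is definable from $f$ and $n$.)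
\item[(E3)] Consequently $M\cap\omega_1$ is an initial segment of $\omega_1$. It is closed under successor, so for countable $M$ it is a countable limit ordinal.
\item[(E4)] Every countable subset of $H(\theta)$ is contained in a countable elementary submodel, and the union of an increasing chain of elementary submodels is an elementary submodel. Hence, given countably many parameters, there is a \emph{continuous $\in$-chain} $\langle M_\xi:\xi<\omega_1\rangle$ of countable elementary submodels with the parameters in $M_0$: this means $M_\xi\in M_{\xi+1}$ (so $M_\xi\subseteq M_{\xi+1}$ by (E2)) and $M_\lambda=\bigcup_{\xi<\lambda}M_\xi$ for limit $\lambda$. The union of such a chain contains $\omega_1$, because $M_\xi\cap\omega_1\in M_{\xi+1}$, so that the ordinals $M_\xi\cap\omega_1$ increase strictly.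
\item[(E5)] If $H(\theta)\in M^*\prec H(\theta^*)$, then $M^*\cap H(\theta)\prec H(\theta)$. (Apply (E1) in $H(\theta^*)$ to the statement that $x\in H(\theta)$ and $\varphi(x,\bar a)$ holds in $H(\theta)$, which has the additional parameter $H(\theta)$.)
\end{enumerate}

In the statements to which we apply (E1), the quantifiers range over elements, finite subsets or countable enumerations of sets in $H(\theta)$, so these statements mean the same in $H(\theta)$ as in the universe.

The first lemma says that a continuous function known to $M$ depends only on coordinates known to $M$. The points $x,x'$ in it need not belong to $M$.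

\begin{lemma}\label{lem:factor}
Let $K$ be a compact space, let $\Phi=(\varphi_i)_{i\in I}$ be a point-separating family of continuous maps from $K$ to Hausdorff spaces, and let $g\colon K\to[0,1]$ be continuous. Let $M\prec H(\theta)$ with $\Phi,g\in M$. If $x,x'\in K$ and $\varphi_i(x)=\varphi_i(x')$ for all $i\in I\cap M$, then $g(x)=g(x')$.
\end{lemma}

\begin{proof}
Fix rationals $s<t$. The sets $K_1=\{g\le s\}$ and $K_2=\{g\ge t\}$ are compact and disjoint, so the open sets $\{(v,v'):\varphi_i(v)\ne\varphi_i(v')\}$, $i\in I$, cover the compact set $K_1\times K_2$. A finite subcover gives a finite $J\subseteq I$ such that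
\[
\forall v,v'\in K\ \bigl[\,g(v)\le s\ \text{and}\ g(v')\ge t\ \Longrightarrow\ \exists i\in J\ \ \varphi_i(v)\neq\varphi_i(v')\,\bigr].
\]
The parameters of this statement are in $M$, so by (E1) there is such a $J$ in $M$, and $J\subseteq I\cap M$ by (E2). As $x$ and $x'$ agree under all $\varphi_i$ with $i\in J$, we cannot have $g(x)\le s$ and $g(x')\ge t$, nor $g(x')\le s$ and $g(x)\ge t$. Since $s<t$ are arbitrary, $g(x)=g(x')$.
\end{proof}

For $z\in[0,1]^\kappa$ and $A\subseteq\kappa$ let $z{\restriction}A\in[0,1]^\kappa$ be equal to $z$ on $A$ and to $0$ off $A$. The next lemma is the only consequence of the Valdivia property that we use.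

\begin{lemma}\label{lem:retr}
Let $Z\subseteq[0,1]^\kappa$ be compact with $Z\cap\Sigma(\kappa)$ dense in $Z$, and let $M\prec H(\theta)$ with $\kappa,Z\in M$. Then $\rho_M(z)=z{\restriction}(M\cap\kappa)$ defines a continuous map $\rho_M\colon Z\to Z$. For two such models $M,M'$,
\begin{equation}\label{eq:commute}
\rho_M\rho_{M'}(z)=z{\restriction}(M\cap M'\cap\kappa).
\end{equation}
In particular $\rho_M\rho_M=\rho_M$, and $\rho_M\rho_{M'}=\rho_{M'}\rho_M=\rho_M$ if $M\subseteq M'$.
\end{lemma}

\begin{proof}
Each coordinate of $\rho_M(z)$ is a coordinate of $z$ or $0$, which gives continuity, and \eqref{eq:commute} is read off coordinate by coordinate. It remains to show $\rho_M(z)\in Z$ for $z\in Z$. Let $F\subseteq\kappa$ be finite and $\varepsilon>0$ rational, and put $F_0=F\cap M$. Choose rationals $q_\alpha$ with $|q_\alpha-z(\alpha)|<\varepsilon$ for $\alpha\in F_0$. The set of $d\in Z$ with $|d(\alpha)-q_\alpha|<\varepsilon$ for all $\alpha\in F_0$ is an open neighborhood of $z$, so it contains a point $d$ of countable support. The parameters $Z$, $F_0$, $(q_\alpha)_{\alpha\in F_0}$ and $\varepsilon$ are in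 $M$ by (E2), so there is such a $d$ in $M$. Then $\operatorname{suppt}(d)$ is a countable element of $M$, hence a subset of $M$, and $d$ vanishes on $F\setminus M$. Thus $|d(\alpha)-\rho_M(z)(\alpha)|<2\varepsilon$ for all $\alpha\in F$. Since $Z$ is closed, $\rho_M(z)\in Z$.
\end{proof}

The models here may be uncountable, and \eqref{eq:commute} holds when neither of $M,M'$ contains the other. Both points matter in Section~\ref{sec:counter}.

\section{Retracts of weight at most $\aleph_1$}\label{sec:small}

Throughout this section $X\subseteq[0,1]^\kappa$ is compact with $X\cap\Sigma(\kappa)$ dense, and $r\colon X\to Y\subseteq X$ is a retraction. The map $\rho_M$ need not send $Y$ into $Y$, so we follow it by $r$ and put $s_M=r\rho_M|_Y\colon Y\to Y$.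

\begin{lemma}\label{lem:inherit}
Let $M\prec H(\theta)$ with $\kappa,X,r\in M$. Then $s_M(y)$ agrees with $y$ on $M\cap\kappa$ for every $y\in Y$; that is, $\rho_Ms_M=\rho_M|_Y$. Consequently $s_Ms_M=s_M$.
\end{lemma}

\begin{proof}
Let $\alpha\in M\cap\kappa$. The function $x\mapsto r(x)(\alpha)$ on $X$ and the family of coordinate functions of $X$ belong to $M$. The points $y$ and $\rho_M(y)$ of $X$ agree on $M\cap\kappa$, so Lemma~\ref{lem:factor} gives $r(\rho_M(y))(\alpha)=r(y)(\alpha)=y(\alpha)$. Finally $s_Ms_M=r\rho_Ms_M=r\rho_M|_Y=s_M$.
\end{proof}

So $s_M$ is a retraction of $Y$, and for countable $M$ its image $r(\rho_M(Y))$ is metrizable, being a continuous Hausdorff image of a compact metrizable space. For $M\subseteq M'$ we have $s_Ms_{M'}=r\rho_M\rho_{M'}s_{M'}=r\rho_M\rho_{M'}|_Y=s_M$. The opposite identity $s_{M'}s_M=s_M$ has no reason to hold, and Example~\ref{ex:omega1} shows how it fails. The way around this is to regard $s_M(y)$ as the default point of $Y$ with the same $M$-coordinates as $y$, and to take as new coordinates the deviation of $y$ from the default at each step of a chain of models.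 The points of countable support will be those that follow the default from some stage on.

\begin{proposition}\label{prop:small}
If $Y$ has weight at most $\aleph_1$, then $Y$ is Valdivia compact.
\end{proposition}

\begin{proof}
Since $Y$ embeds in $[0,1]^{\omega_1}$, there are continuous functions $g_\nu\colon Y\to[0,1]$, $\nu<\omega_1$, that separate points. Let $\langle M_\xi:\xi<\omega_1\rangle$ be a continuous $\in$-chain of countable elementary submodels of $H(\theta)$ with $\kappa,X,Y,r,(g_\nu)_{\nu<\omega_1}\in M_0$, and let $M$ be its union. Write $A_\xi=M_\xi\cap\kappa$, $A=M\cap\kappa=\bigcup_\xi A_\xi$, $\rho_\xi=\rho_{M_\xi}$ and $s_\xi=s_{M_\xi}$. Each $A_\xi$ is countable.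

\emph{The coordinates in $A$ separate the points of $Y$.} By (E4), $\omega_1\subseteq M$, so $g_\nu\in M$ for every $\nu$. If $y,y'\in Y$ agree on $A$, then Lemma~\ref{lem:factor}, applied to the coordinate functions of $Y$, gives $g_\nu(y)=g_\nu(y')$ for all $\nu$, so $y=y'$. This is the only use of the bound on the weight. The projection $Y\to[0,1]^A$ is thus a continuous injection of a compact space into a Hausdorff space, hence an embedding, and a net converges in $Y$ as soon as it converges at every coordinate in $A$.

\emph{The new embedding.} Consider the coordinate functions $y\mapsto y(\alpha)$ for $\alpha\in A_0$ and, for $\xi<\omega_1$ and $\alpha\in A_{\xi+1}$, the continuous functions $Y\to[0,1]$ given by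
\[
\varphi^{\pm}_{\xi,\alpha}(y)=\max\bigl\{0,\ \pm\bigl(y(\alpha)-s_\xi(y)(\alpha)\bigr)\bigr\}.
\]
They separate points. Let $y\ne y'$ and let $\zeta$ be least such that $y$ and $y'$ differ on $A_\zeta$. By continuity of the chain, $\zeta$ is not a limit ordinal. If $\zeta=0$, a coordinate in $A_0$ separates them. If $\zeta=\xi+1$, then $\rho_\xi(y)=\rho_\xi(y')$, so $s_\xi(y)=s_\xi(y')$, while $y(\alpha)\neq y'(\alpha)$ for some $\alpha\in A_{\xi+1}$. The numbers $y(\alpha)-s_\xi(y)(\alpha)$ and $y'(\alpha)-s_\xi(y')(\alpha)$ are then different, so they differ in their positive parts or in their negative parts.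

\emph{Points of countable support are dense.} Fix $y\in Y$ and $\xi<\omega_1$. We define $y^\zeta\in Y$ for $\xi\le\zeta\le\omega_1$ so that
\begin{equation}\label{eq:coherent}
y^\zeta \text{ agrees with } y^{\zeta'} \text{ on } A_{\zeta'} \text{ whenever } \xi\le\zeta'<\zeta.
\end{equation}
Put $y^\xi=y$ and $y^{\zeta+1}=s_\zeta(y^\zeta)$. By Lemma~\ref{lem:inherit}, $y^{\zeta+1}$ agrees with $y^\zeta$ on $A_\zeta$, and $A_\zeta\supseteq A_{\zeta'}$ for $\zeta'\le\zeta$, so \eqref{eq:coherent} persists. At a limit $\lambda\le\omega_1$ above $\xi$, the sets $\{v\in Y: v \text{ agrees with } y^\zeta \text{ on } A_\zeta\}$, $\xi\le\zeta<\lambda$, are closed, nonempty and, by \eqref{eq:coherent}, decreasing; let $y^\lambda$ be a point of their intersection.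

Let $z_\xi=y^{\omega_1}$. For $\xi\le\zeta<\omega_1$ we have $\rho_\zeta(z_\xi)=\rho_\zeta(y^\zeta)$, so $s_\zeta(z_\xi)=s_\zeta(y^\zeta)=y^{\zeta+1}$, and this point agrees with $z_\xi$ on $A_{\zeta+1}$. Hence $\varphi^\pm_{\zeta,\alpha}(z_\xi)=0$ for all $\zeta\ge\xi$ and $\alpha\in A_{\zeta+1}$. Only countably many functions of the family remain, so $z_\xi$ has countable support in the new embedding. Moreover $z_\xi$ agrees with $y$ on $A_\xi$, and each $\alpha\in A$ lies in $A_\xi$ for all large $\xi$, so $z_\xi\to y$ as $\xi\to\omega_1$.
\end{proof}

\section{Hyperspaces and the shadow of the top element}\label{sec:hyper}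

We look for a retract on which the failure of $s_{M'}s_M=s_M$ can be computed. Hyperspaces offer this: adding a fixed point to a closed set is a retraction.

Let $I$ be an infinite set. Identify $\mathcal P(I)$ with the compact space $\{0,1\}^I$, and let $L\subseteq\mathcal P(I)$ be closed and nonempty. Let $\exp(L)$ be the set of nonempty closed subsets of $L$ with the \emph{Vietoris topology}: a base consists of the sets $\langle U_1,\dots,U_n\rangle$ of all $w$ that are contained in $U_1\cup\dots\cup U_n$ and meet every $U_j$, where the $U_j$ are open in $L$. For compact Hausdorff $L$ the space $\exp(L)$ is compact Hausdorff. For $w\subseteq L$ and $C\subseteq I$ the \emph{trace} of $w$ on $C$ is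
\[
w|C=\{S\cap C:S\in w\},\qquad\text{so that}\qquad (w|C)|C'=w|(C\cap C').
\]

\begin{lemma}\label{lem:trace}
Let $w,w'\in\exp(L)$ and $C\subseteq I$.
\begin{enumerate}
\item[(a)] $w|C=w'|C$ if and only if $w|F=w'|F$ for all finite $F\subseteq C$. In particular the traces on finite sets separate the points of $\exp(L)$.
\item[(b)] The sets $\{w:w|F=\mathcal T\}$, for finite $F\subseteq I$ and $\mathcal T\subseteq\mathcal P(F)$, are clopen and form a base of $\exp(L)$. Thus $\exp(L)$ is zero-dimensional of weight at most $|I|$.
\item[(c)] The maps $S\mapsto\{S\}$ and $(w,w')\mapsto w\cup w'$ are continuous, and $\{(S,w):S\in w\}$ is closed in $L\times\exp(L)$.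
\end{enumerate}
\end{lemma}

\begin{proof}
(a) One direction follows from $w|F=(w|C)|F$. Conversely, let $A\in w|C\setminus w'|C$. The set $w'|C$ is compact in $\mathcal P(C)$, as the image of $w'$ under $S\mapsto S\cap C$, so there is a finite $F\subseteq C$ such that no member of $w'|C$ agrees with $A$ on $F$. Then $A\cap F\in w|F\setminus w'|F$.

(b) For $T\subseteq F$ the set $U_T=\{S\in L:S\cap F=T\}$ is clopen, and $\{w:w|F=\mathcal T\}=\langle U_T:T\in\mathcal T\rangle$. For fixed $F$ these finitely many open sets partition $\exp(L)$, so they are clopen. By (a), $w\mapsto(w|F)_F$ is a continuous injection of a compact space into a product of finite discrete spaces, hence an embedding. As $w|F_1,\dots,w|F_n$ are determined by $w|(F_1\cup\dots\cup F_n)$, the subbasic sets form a base.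

(c) Use (b) and the identities $\{S\}|F=\{S\cap F\}$ and $(w\cup w')|F=w|F\cup w'|F$. If $S\notin w$, then, $w$ being closed, $S\cap F\notin w|F$ for some finite $F$, and this condition is open in $(S,w)$.
\end{proof}

Call $L\subseteq\mathcal P(I)$ \emph{admissible} if it is closed in $\mathcal P(I)$, contains $I$, is closed under intersections of nonempty subfamilies, and $\operatorname{Cl}(A)=\bigcap\{S\in L:A\subseteq S\}$, the least member of $L$ containing $A$, is countable for every finite $A\subseteq I$. For admissible $L$ put
\[
X_L=\exp(L),\qquad Y_L=\{w\in X_L:I\in w\},\qquad r(w)=w\cup\{I\}.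
\]
By Lemma~\ref{lem:trace}(c), $r$ is a retraction of $X_L$ onto the closed subspace $Y_L$.

\begin{proposition}\label{prop:XL}
If $L$ is admissible, then $X_L$ is Valdivia compact.
\end{proposition}

\begin{proof}
All the basic clopen sets $\{w:w|F=\mathcal T\}$ are too many: every $w$ lies in one of them for each $F$. We keep only those in which every point of $F$ is used. For finite $F\subseteq I$ and $\mathcal T\subseteq\mathcal P(F)$ with $\bigcup\mathcal T=F$ let $W_{F,\mathcal T}=\{w\in X_L:w|F=\mathcal T\}$.

\emph{These sets separate points.} Let $w\neq w'$, choose a finite $F$ with $w|F\ne w'|F$, and put $G=\bigcup(w|F)$ and $G'=\bigcup(w'|F)$. For $S\in w$ we have $S\cap F\subseteq G\subseteq F$, so $S\cap F=S\cap G$ and $w|G=w|F$. In the same way $w'|G'=w'|F$. Thus $w\in W_{G,w|F}$ and $w'\in W_{G',w'|F}$. Suppose that neither set separates $w$ from $w'$. Then $w'|G=w|F$, which has union $G$, so every point of $G$ lies in $F$ and in a member of $w'$, that is, $G\subseteq G'$. By symmetry $G=G'$, and $w'|F=w'|G'=w'|G=w|F$, a contradiction. Hence the characteristic functions of the sets $W_{F,\mathcal T}$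 embed $X_L$ in a cube.

\emph{Points of countable support are dense.} Let $w$ be a nonempty finite set of countable members of $L$. If $w\in W_{F,\mathcal T}$, then $F=\bigcup\mathcal T$ is contained in the countable set $\bigcup w$, so $w$ lies in only countably many of the sets $W_{F,\mathcal T}$. Now let $w\in X_L$ be arbitrary and $F$ finite, and put $w_0=\{\operatorname{Cl}(A):A\in w|F\}$, a nonempty finite set of countable members of $L$. If $A=S\cap F$ with $S\in w$, then $A\subseteq\operatorname{Cl}(A)\subseteq S$, so $\operatorname{Cl}(A)\cap F=A$. Thus $w_0|F=w|F$, and density follows from Lemma~\ref{lem:trace}(b).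
\end{proof}

In this embedding the restriction maps are traces. For $C\in L$ and $w\in X_L$, the set $w|C$ is a closed subset of $L$, and it lies in $W_{F,\mathcal T}$ exactly when $F\subseteq C$ and $w\in W_{F,\mathcal T}$: for $F\subseteq C$ the traces of $w$ and $w|C$ on $F$ agree, and for $F\not\subseteq C$ the union of $(w|C)|F$ is not $F$. So $w\mapsto w|C$ keeps the coordinates $(F,\mathcal T)$ with $F\subseteq C$ and annihilates the others. The inherited maps on $Y_L$ are $s_C(w)=r(w|C)=w|C\cup\{I\}$, and for $C\subsetneq C'\subsetneq I$ in $L$,
\[
s_C(\{I\})=\{C,I\},\qquad s_{C'}s_C(\{I\})=\{C,C',I\}.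
\]
Each application of a retraction leaves a new shadow $I\cap C=C$ of the top element. The smallest uncountable case shows that such shadows are unavoidable, and also how $\omega_1$ absorbs them.

\begin{example}\label{ex:omega1}
Let $I=\omega_1$ and let $L_1$ be the family of initial segments of $\omega_1$, that is, the set of ordinals $\beta\le\omega_1$. The topology is generated by the sets $\{\beta:\alpha\in\beta\}=(\alpha,\omega_1]$ and their complements, so $L_1=\omega_1+1$ with the order topology. The family is admissible: intersections are minima and $\operatorname{Cl}(A)=\max A+1$ for finite nonempty $A$. The retract $Y_1=Y_{L_1}$ consists of the closed sets $w\subseteq[0,\omega_1]$ with $\omega_1\in w$, and $w|\delta=(w\cap[0,\delta))\cup\{\delta\}$ for $w\in Y_1$ and $\delta<\omega_1$.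

\emph{Shadows are forced.} Let $\delta<\omega_1$ be a limit ordinal and let $\rho\colon Y_1\to Y_1$ be any continuous map such that $\rho(w)|\delta=w|\delta$ and $\rho(w)$ depends only on $w|\delta$. Then $\delta\in\rho(w)$ for all $w$. Indeed, let $\nu_n<\delta$ increase to $\delta$. Since $\rho(w\cup\{\nu_n\})$ and $w\cup\{\nu_n\}$ have the same elements below $\delta$, we get $\nu_n\in\rho(w\cup\{\nu_n\})$. By Lemma~\ref{lem:trace}(c), in the limit $\delta\in\rho(w\cup\{\delta\})$. Finally $(w\cup\{\delta\})|\delta=w|\delta$ because $\omega_1\in w$, so $\rho(w\cup\{\delta\})=\rho(w)$. Hence, if such maps $\rho_\delta$ are given for $\delta$ in a set $E$ of limit ordinals and $\rho_\gamma\rho_\delta=\rho_\delta$ for $\delta\le\gamma$ in $E$, then $\rho_\delta(w)$ contains \emph{every} $\gamma\in E$ with $\gamma\ge\delta$.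

\emph{Shadows can be absorbed.} Put all of them in at once: $t_\delta(w)=w\cup[\delta,\omega_1]$. These maps are continuous, $t_\delta(w)|\delta=w|\delta$, the value $t_\delta(w)$ depends only on $w|\delta$, and $t_\gamma t_\delta=t_{\min\{\gamma,\delta\}}$. They come from a Valdivia embedding. For $\alpha\le\beta<\omega_1$ with $\alpha$ zero or a successor, the interval $[\alpha,\beta]$ is clopen, so $V_{\alpha,\beta}=\{w\in Y_1:w\cap[\alpha,\beta]=\emptyset\}$ is clopen. If $\gamma\in w\setminus w'$, then $\gamma<\omega_1$ and some neighborhood $[\alpha,\gamma]$ misses $w'$, so the sets $V_{\alpha,\beta}$ separate points. The point $t_\delta(w)$ lies in $V_{\alpha,\beta}$ only if $\beta<\delta$, and for $\beta<\delta$ it does so exactly when $w$ does. Thus $t_\delta(w)$ has countable support and $t_\delta(w)\to w$ as $\delta\to\omega_1$.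
\end{example}

So on $Y_L$ the point $\rho_P(w)$ has to carry a shadow for every model $N\supseteq P$. On $\omega_1$ this causes no conflict, because the traces of the models are linearly ordered. On $\omega_2$ a countable model $P$ can have two extensions $N$ and $Q$ with the same trace on $\omega_1$ and incomparable traces on $\omega_2$. The family $L$ of the next section is designed so that the shadow demanded by $N$ is a set that $Q$ forbids.

\section{The counterexample}\label{sec:counter}

\subsection*{The family $L$}
Fix bijections $e_\eta\colon\omega_1\to\eta$ for $\omega_1\le\eta<\omega_2$ and let $e=\langle e_\eta:\omega_1\le\eta<\omega_2\rangle$. Let $L$ be the set of all $S\subseteq\omega_2$ such that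
\begin{enumerate}
\item[(L1)] if $\alpha<\beta<\omega_1$ and $\beta\in S$, then $\alpha\in S$;
\item[(L2)] if $\eta\in S$, $\omega_1\le\eta<\omega_2$ and $\nu<\omega_1$, then $\nu\in S\iff e_\eta(\nu)\in S$.
\end{enumerate}
By (L1), $S\cap\omega_1$ is an ordinal $\le\omega_1$. Since every $x<\eta$ is $e_\eta(\nu)$ for a unique $\nu$, (L2) says that
\begin{equation}\label{eq:rigid}
S\cap\eta=e_\eta[S\cap\omega_1]\qquad\text{for } S\in L \text{ and } \eta\in S\setminus\omega_1 .
\end{equation}
A member of $L$ that contains $\eta$ is therefore determined below $\eta$ by the single ordinal $S\cap\omega_1$. The two conditions imitate traces of models: if $e,\omega_1,\omega_2\in N\prec H(\theta)$, then $N\cap\omega_2\in L$. Indeed, (L1) is (E3), and for $\eta\in N$ with $\omega_1\le\eta<\omega_2$ we have $e_\eta\in N$, so $\nu\in N$ if and only if $e_\eta(\nu)\in N$.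

The family $L$ is admissible. Each instance of (L1) or (L2) involves at most three coordinates, so $L$ is closed in $\mathcal P(\omega_2)$. Both conditions hold for $\omega_2$ and pass to intersections: if $\eta\in\bigcap_jS_j$, then $\nu$ lies in all $S_j$ exactly when $e_\eta(\nu)$ does. Given a countable $A$, put $A_0=A$ and let $A_{n+1}$ consist of $A_n$, all $\alpha<\beta$ for $\beta\in A_n\cap\omega_1$, and, for $\eta\in A_n\setminus\omega_1$, all $e_\eta(\nu)$ with $\nu\in A_n\cap\omega_1$ and all $e_\eta^{-1}(x)$ with $x\in A_n\cap\eta$. Then $\bigcup_nA_n$ is a countable member of $L$ that contains $A$, so $\operatorname{Cl}(A)$ is countable.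

Let $X=X_L$ and $Y=Y_L=\{w\in X:\omega_2\in w\}$. By Lemma~\ref{lem:trace}(b) and Proposition~\ref{prop:XL}, $X$ is a zero-dimensional Valdivia compact space of weight at most $\aleph_2$, and $Y$ is a retract of $X$. It remains to prove that $Y$ is not Valdivia compact.

\subsection*{What a Valdivia embedding of $Y$ would force}
Suppose that $h\colon Y\to[0,1]^\kappa$ is an embedding with $h(Y)\cap\Sigma(\kappa)$ dense in $h(Y)$, and let $f_\alpha$, $\alpha<\kappa$, be its coordinate functions. Fix a regular $\theta$ such that $H(\theta)$ contains $p=(\kappa,h,e,L,\omega_1,\omega_2)$, and call $M$ \emph{good} if $p\in M\prec H(\theta)$. A good model contains $Y$ and $h(Y)$, the domain and range of $h$. We transport $\rho_M$ from Lemma~\ref{lem:retr} to $Y$: $\rho_M(w)$ is the point of $Y$ at which $f_\alpha$ has the value $f_\alpha(w)$ for $\alpha\in M\cap\kappa$ and the value $0$ for $\alpha\notin M$.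

We know nothing about $h$. The next lemma shows that the fibers of $\rho_M$ do not depend on $h$; it provides the two properties assumed of $\rho$ in Example~\ref{ex:omega1}.

\begin{lemma}\label{lem:fibers}
Let $M$ be good and $C=M\cap\omega_2$. For $w,w'\in Y$, $\rho_M(w)=\rho_M(w')$ if and only if $w|C=w'|C$. Consequently $\rho_M(w)|C=w|C$.
\end{lemma}

\begin{proof}
There are two point-separating families on $Y$, both in $M$: the functions $f_\alpha$, and the maps $v\mapsto v|F$ into finite discrete spaces, indexed by the finite sets $F\subseteq\omega_2$ (Lemma~\ref{lem:trace}). By (E2) a finite $F\subseteq\omega_2$ belongs to $M$ exactly when $F\subseteq C$.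

Suppose $w|C=w'|C$. Then $w|F=w'|F$ for all finite $F\subseteq\omega_2$ in $M$. For $\alpha\in M\cap\kappa$ we have $f_\alpha\in M$, so Lemma~\ref{lem:factor} with the family of traces gives $f_\alpha(w)=f_\alpha(w')$. Hence $\rho_M(w)=\rho_M(w')$.

Suppose $\rho_M(w)=\rho_M(w')$, that is, $f_\alpha(w)=f_\alpha(w')$ for $\alpha\in M\cap\kappa$. Let $F\subseteq C$ be finite and $\mathcal T=w|F$. Both $F$ and $\mathcal T$ are in $M$ by (E2), so the characteristic function $g$ of the clopen set $\{v\in Y:v|F=\mathcal T\}$ is in $M$. Lemma~\ref{lem:factor} with the family $(f_\alpha)$ gives $g(w')=g(w)=1$, so $w'|F=w|F$. By Lemma~\ref{lem:trace}(a), $w|C=w'|C$.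

The last claim follows from $\rho_M(\rho_M(w))=\rho_M(w)$.
\end{proof}

Now we repeat the shadow argument. In Example~\ref{ex:omega1} a member of $L_1$ with trace $\nu_n<\delta$ on $\delta$ had to equal $\nu_n$. Here a member of $L$ is not determined by its trace on $N\cap\omega_2$, so we cannot conclude that $N\cap\omega_2$ itself lies in $\rho_N(w)$. Condition (L1) still controls the part below $\omega_1$.

\begin{lemma}\label{lem:shadow}
Let $N$ be a countable good model and $w\in Y$. There is $S\in\rho_N(w)$ with $S\supseteq N\cap\omega_2$ and $S\cap\omega_1=N\cap\omega_1$.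
\end{lemma}

\begin{proof}
Let $C=N\cap\omega_2\in L$ and $\delta=N\cap\omega_1$. Write $C$ as an increasing union of finite sets $F_n$ and let $C_n=\operatorname{Cl}(F_n)$. Since $F_n,L\in N$, we have $C_n\in N$, and $C_n$ is countable, so $F_n\subseteq C_n\subseteq C$. Hence $C_n\to C$ in $L$. The countable ordinal $\nu_n=C_n\cap\omega_1$ belongs to $N$, so $\nu_n<\delta$.

Let $w_n=w\cup\{C_n\}\in Y$. By Lemma~\ref{lem:trace}(c), $w_n\to w\cup\{C\}$. Since $\omega_2\in w$, we have $C\in w|C$, so $(w\cup\{C\})|C=w|C$. By continuity and Lemma~\ref{lem:fibers},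
\[
\rho_N(w_n)\to\rho_N(w\cup\{C\})=\rho_N(w).
\]
Again by Lemma~\ref{lem:fibers}, $\rho_N(w_n)|C=w_n|C\ni C_n$, so there is $S_n\in\rho_N(w_n)$ with $S_n\cap C=C_n$. As $\delta\subseteq C$, we get $S_n\cap\delta=C_n\cap\delta=\nu_n<\delta$. By (L1), $S_n\cap\omega_1$ is an ordinal, and it does not contain $\nu_n$, so $S_n\cap\omega_1=\nu_n$.

Let $S$ be a cluster point of $(S_n)$ in $L$. Then $(S,\rho_N(w))$ is a cluster point of the pairs $(S_n,\rho_N(w_n))$, so $S\in\rho_N(w)$ by Lemma~\ref{lem:trace}(c). Each $x\in C$ lies in $C_n\subseteq S_n$ for all large $n$, so $x\in S$. An ordinal $\nu$ with $\delta\le\nu<\omega_1$ lies in no $S_n$, so $\nu\notin S$. Hence $S\supseteq C\supseteq\delta$ and $S\cap\omega_1=\delta$.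
\end{proof}

The hypothesis $\omega_2\in w$ cannot be dropped: on $X$ the map $w\mapsto w|C$ fixes $\{\emptyset\}$, which contains no set of this kind.

\subsection*{Four models}
By \eqref{eq:rigid}, a shadow that contains some $\eta\ge\omega_1$ is pinned down below $\eta$. To use this we need a countable model $Q$ that contains $\eta$, a way to compare $\rho_Q$ below $\eta$ with $\rho_P$ for a smaller model $P$, and an extension $N$ of $P$ that has more ordinals below $\eta$ than $Q$ has. The comparison comes from \eqref{eq:commute} if $P=M\cap Q$ for a model $M$ with $M\cap\omega_2=\eta$. The model $N$ is obtained by reflecting $Q$ into $M$: $Q$ witnesses that $P$ has an extension with a new ordinal below $\omega_2$ and none below $\omega_1$. To speak about good models as objects, we work inside a larger $H(\theta^*)$. Figure~\ref{fig:models} shows the result.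

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.85,yscale=0.65]
\foreach \x/\t in {0/{0},2/{\delta},4/{\omega_1},8.5/{\eta},12/{\omega_2}}
  {\draw[dotted] (\x,0.4)--(\x,4.5); \node at (\x,0) {$\t$};}
\foreach \y/\t in {4/M,3/N,2/P,1/Q}
  {\draw[gray!60] (0,\y)--(12,\y); \node at (-0.6,\y) {$\t$};}
\draw[line width=2.5pt] (0,4)--(8.5,4);
\foreach \y in {1,2,3}
  {\draw[line width=2.5pt] (0,\y)--(2,\y);
   \foreach \x in {4,5,6.4} \node[circle,fill,inner sep=1.6pt] at (\x,\y) {};}
\foreach \x in {5.7,7.5} \node[circle,draw,fill=white,inner sep=1.6pt] at (\x,3) {};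
\foreach \x in {8.5,9.6,10.8} \node[circle,draw,fill=white,inner sep=1.6pt] at (\x,1) {};
\end{tikzpicture}
\caption{Schematic traces on $\omega_2$ of the four models of Lemma~\ref{lem:four}. The countable models $N,P,Q$ have the same trace $\delta$ on $\omega_1$, and $M$ has trace $\eta$. Open circles are ordinals not in $P$: those of $N$ lie below $\eta$, those of $Q$ start at $\eta$.}\label{fig:models}
\end{figure}

\begin{lemma}\label{lem:four}
There are good models $M,N,P,Q$ and ordinals $\delta<\omega_1<\eta<\omega_2$ such that
\begin{enumerate}
\item[(a)] $N,P,Q$ are countable and $N\cap\omega_1=P\cap\omega_1=Q\cap\omega_1=\delta$;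
\item[(b)] $M\cap\omega_2=\eta$ and $\eta\in Q$;
\item[(c)] $P=M\cap Q$ and $P\subseteq N$;
\item[(d)] $N\cap\omega_2\subseteq\eta$ and $N\cap\omega_2\not\subseteq P$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal G$ be the set of all countable good models, and let $\theta^*$ be a regular cardinal with $H(\theta),\mathcal G\in H(\theta^*)$. Let $\langle M^*_\xi:\xi<\omega_1\rangle$ be a continuous $\in$-chain of countable elementary submodels of $H(\theta^*)$ with $H(\theta),\mathcal G,p\in M^*_0$, and let $M^*$ be its union. By (E4), $\omega_1\subseteq M^*$. If $\omega_1\le\beta<\omega_2$ and $\beta\in M^*$, then $e_\beta\in M^*$ and $\beta=e_\beta[\omega_1]\subseteq M^*$. So $\eta=M^*\cap\omega_2$ is an ordinal; $\eta>\omega_1$ since $\omega_1\in M^*$, and $\eta<\omega_2$ since $|M^*|=\aleph_1$. Also $\eta\notin M^*$, for otherwise $\eta\in\eta$.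

Let $Q^*\prec H(\theta^*)$ be countable with $H(\theta)$, $p$ and the sequence $\langle M^*_\xi:\xi<\omega_1\rangle$ in $Q^*$, and let $\delta=Q^*\cap\omega_1$, a countable limit ordinal. Then $M^*\in Q^*$ and $\eta\in Q^*$. We claim that
\[
M^*\cap Q^*=M^*_\delta .
\]
For $\xi<\delta$ the model $M^*_\xi$ is a countable element of $Q^*$, hence a subset of $Q^*$, so $M^*_\delta=\bigcup_{\xi<\delta}M^*_\xi\subseteq Q^*$. Conversely, if $x\in M^*\cap Q^*$, then the least $\xi$ with $x\in M^*_\xi$ is definable from $x$ and the sequence, so $\xi\in Q^*\cap\omega_1=\delta$ and $x\in M^*_\delta$.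

Put $M=M^*\cap H(\theta)$, $Q=Q^*\cap H(\theta)$ and $P=M^*_\delta\cap H(\theta)$. These are good by (E5). We have $P=M\cap Q$, $M\cap\omega_2=\eta\in Q$, and $P\cap\omega_1=Q\cap\omega_1=\delta$ because $\omega_1\subseteq M$. Also $\eta\notin P$.

Consider the statement: there is $N\in\mathcal G$ with $P\subseteq N$, $N\cap\omega_1=\delta$ and $N\cap\omega_2\not\subseteq P$. It is witnessed by $Q$, since $\eta\in Q\setminus P$. Its parameters $\mathcal G,\omega_1,\omega_2,\delta,P$ belong to $M^*$; for $P$ this holds because $M^*_\delta\in M^*_{\delta+1}\subseteq M^*$ and $H(\theta)\in M^*$. By (E1) there is a witness $N\in M^*$. Being countable, $N$ is a subset of $M^*$, so $N\cap\omega_2\subseteq\eta$.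
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to derive a contradiction from the existence of $h$. Take $M,N,P,Q,\delta,\eta$ as in Lemma~\ref{lem:four} and let $y=\{\omega_2\}\in Y$. We compute $\rho_P(y)$ in two ways.

\emph{Through $N$.} Since $P\subseteq N$, Lemma~\ref{lem:retr} gives $\rho_P(y)=\rho_N(\rho_P(y))$. By Lemma~\ref{lem:shadow} applied to $N$ and $w=\rho_P(y)$, there is $S\in\rho_P(y)$ with $S\supseteq N\cap\omega_2$ and $S\cap\omega_1=\delta$.

\emph{Through $M$ and $Q$.} Since $M\cap Q=P$, \eqref{eq:commute} gives $\rho_P(y)=\rho_M(\rho_Q(y))$. By Lemma~\ref{lem:fibers} for $M$, $\rho_P(y)|\eta=\rho_Q(y)|\eta$. So there is $S'\in\rho_Q(y)$ with $S'\cap\eta=S\cap\eta$, and $S'\cap\omega_1=\delta$ because $\omega_1<\eta$. By Lemma~\ref{lem:fibers} for $Q$,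
\[
\rho_Q(y)|(Q\cap\omega_2)=y|(Q\cap\omega_2)=\{Q\cap\omega_2\},
\]
so every member of $\rho_Q(y)$ contains $Q\cap\omega_2$. In particular $\eta\in S'$.

Both $S'$ and $Q\cap\omega_2$ are members of $L$ that contain $\eta$ and have trace $\delta$ on $\omega_1$. By \eqref{eq:rigid},
\[
S'\cap\eta=e_\eta[\delta]=Q\cap\eta=Q\cap M\cap\omega_2=P\cap\omega_2 .
\]
Since $N\cap\omega_2\subseteq S$ and $N\cap\omega_2\subseteq\eta$, we conclude
\[
N\cap\omega_2\subseteq S\cap\eta=S'\cap\eta=P\cap\omega_2,
\]
contrary to Lemma~\ref{lem:four}(d). Hence $Y$ is not Valdivia compact.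
\end{proof}

\begin{remark}
The inherited maps $s_C(w)=w|C\cup\{\omega_2\}$, $C\in L$, have all the properties stated for $\rho_M$ in Lemmas~\ref{lem:fibers} and~\ref{lem:shadow}: since $C\in w|C$, we have $s_C(w)|C=w|C$ and $C\in s_C(w)$. So these two lemmas alone contain no contradiction. It arises from the two composition laws $\rho_N\rho_P=\rho_P$ and $\rho_M\rho_Q=\rho_P$, the second of them for models $M$ and $Q$ neither of which contains the other.
\end{remark}

\section{All weights}\label{sec:large}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
For $\lambda\le\aleph_1$ the statement is Proposition~\ref{prop:small}. Let $\lambda\ge\aleph_2$ and let $X,Y,r$ be as in Section~\ref{sec:counter}. The weight of $Y$ is at most $\aleph_2$, and it is not less, by Proposition~\ref{prop:small} and Theorem~\ref{thm:main}. Regard $X$ as a subspace of $[0,1]^\mu$ with $X\cap\Sigma(\mu)$ dense, and embed the disjoint sum $X\sqcup\{0,1\}^\lambda$ in $[0,1]^\mu\times[0,1]^\lambda\times[0,1]$ by $x\mapsto(x,0,1)$ for $x\in X$ and $t\mapsto(0,t,0)$ for $t\in\{0,1\}^\lambda$. The points of countable support are dense in each summand,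 so the sum is a zero-dimensional Valdivia compact space. The map equal to $r$ on $X$ and to the identity on $\{0,1\}^\lambda$ is a retraction onto $Y\sqcup\{0,1\}^\lambda$, which has weight $\max\{\aleph_2,\lambda\}=\lambda$. If $Y\sqcup\{0,1\}^\lambda$ were Valdivia compact, then so would be its clopen subspace $Y$, as noted in the introduction. This contradicts Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kubis}
Wieslaw Kubi\'s, \emph{Compact spaces generated by retractions}, arXiv:math/0511567 (2005).

\bibitem{KM}
Kubi\'s and Michalewski, \emph{Small Valdivia compact spaces}, Topology Appl. (2006).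

\end{thebibliography}
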